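# Integral representations of Coxeter polygon groups in $\mathrm{SL}^{\pm}(3,\mathbb R)$

## 1. Finiteness up to five sides, infinite families from six sides on

**Theorem 1.** Let $P$ be a compact hyperbolic Coxeter $k$-gon with interior angles $\pi/m_1,\dots,\pi/m_k$ in cyclic order, where each $m_i\ge 2$ is an integer. Let $\Gamma$ be the group generated by the reflections in the sides of $P$, let $G=\mathrm{SL}^{\pm}(3,\mathbb R)$, and let $\mathcal G(\Gamma,G)$ be the geometric component, that is, the space of conjugacy classes of holonomy representations of properly convex real projective structures on the Coxeter orbifold of $P$. Call $\rho:\Gamma\to G$ integral if $g\rho(\Gamma)g^{-1}\subset \mathrm{SL}^{\pm}(3,\mathbb Z)$ for some $g\in G$.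

1. If some $m_i\notin\{2,3,4,6\}$, there is no integral representation in $\mathcal G(\Gamma,G)$.
2. If $k\le 5$, then $\mathcal G(\Gamma,G)$ contains only finitely many integral representations.
3. Let $k\ge 6$ and all $m_i\in\{2,3,4,6\}$. If the cyclic sequence of corners can be cut into six non-empty consecutive blocks, none of which is a single right angle, then $\mathcal G(\Gamma,G)$ contains infinitely many integral representations. This covers every $P$ with $k\ge 6$ and all angles in $\{\frac\pi3,\frac\pi4,\frac\pi6\}$.
4. If $k\ge 9$, then $\mathcal G(\Gamma,G)$ contains infinitely many integral representations if and only if all $m_i\in\{2,3,4,6\}$; otherwise it contains none.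

Consequently all $k$-gons have the finiteness property if and only if $k\le 5$.

Here representations are counted up to conjugation in $G$. The question behind the theorem is taken from Sunghwan Ko, "Finiteness of integral representations on 2-perfect truncation polytopes", arXiv:2604.22243 (2026): *is it true that for every compact hyperbolic Coxeter polygon the geometric component contains only finitely many integral representations?* The theorem answers no, and the hexagon with all angles $\pi/3$ is already a counterexample.

Some context, all of it given with the problem. The hyperbolic holonomy $\rho_0:\Gamma\to\mathrm O^+(2,1)\subset G$ is one point of $\mathcal G(\Gamma,G)$, and $\mathcal G(\Gamma,G)$ is the connected component containing it; it is the whole deformation space of convex real projective structures on the orbifold, also called the Hitchin component. By Goldman it is an open cell of dimension $3k-8-b$, where $b$ is the number of right angles. So a hexagon without right angles has a $10$-dimensional deformation space, and we ask how many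 of its points are integral. For compact hyperbolic Coxeter truncation polytopes of dimension $d\ge3$ the analogous count is finite, and every compact hyperbolic Coxeter polygon is a truncation polytope (of dimension 2), so one may hope for finiteness. On the other hand, for the turnover group $\langle a,b\mid a^3=b^3=(ab)^4=1\rangle$, which is not a Coxeter group, the geometric component contains infinitely many integral representations (Long–Reid–Thistlethwaite).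

The block condition in part 3 is easy to test. Take $k=6$: six blocks of six corners are single corners, so no right angle is allowed. Take $k=7$ with exactly one right angle: put it in a block with a neighbor, and the condition holds. Take $k=7$ with two right angles: the only block of length greater than one has length two, so both right angles must lie in it, and the condition holds exactly when they are neighbors. The theorem does not decide the polygons with $k\in\{6,7,8\}$, all $m_i\in\{2,3,4,6\}$, whose right angles are placed so that the block condition fails.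

## 2. Projective reflections and the matrix $A$

Sides are numbered by $i\in\mathbb Z/k$, and corner $i$, with angle $\pi/m_i$, lies between sides $i$ and $i+1$. Write $s_i$ for the reflection in side $i$ and $c_i=4\cos^2(\pi/m_i)$. For a covector $\alpha$ and a vector $v$, $\alpha\otimes v$ is the map $x\mapsto\alpha(x)v$. If $\alpha(v)=2$, then $\mathrm{Id}-\alpha\otimes v$ is a reflection: it fixes $\ker\alpha$ pointwise and sends $v$ to $-v$. The pair $(\alpha,v)$ is determined by the reflection up to $(\alpha,v)\mapsto(t\alpha,t^{-1}v)$, $t\ne0$.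

A *properly convex structure* on the orbifold $P$ is given by an open convex cone $\Omega\subset\mathbb R^3$ whose closure contains no line, and a representation $\rho$ of $\Gamma$ preserving $\Omega$, acting properly discontinuously on the projectivization of $\Omega$ with quotient orbifold $P$. Example: for $\rho_0$, $\Omega$ is the future light cone; if $n_i$ is the outward unit normal of side $i$, then $v_i=n_i$ and $\alpha_i=2\langle n_i,\cdot\rangle$.

We use two parts of Vinberg, *Discrete linear groups generated by reflections* (1971).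

**(V1)** For the holonomy $\rho$ of a properly convex structure on the Coxeter orbifold $P$ we have $\rho(s_i)=\mathrm{Id}-\alpha_i\otimes v_i$ with $\alpha_i(v_i)=2$, and the polygon is the projectivization of the cone $K=\{\alpha_i\le0\ \text{for all } i\}$. Put $A_{ij}=\alpha_i(v_j)$. For $i\ne j$: $A_{ij}\le0$; $A_{ij}=0\Leftrightarrow A_{ji}=0$; $A_{ij}A_{ji}=4\cos^2(\pi/m)$ if the sides are adjacent with angle $\pi/m$; and $A_{ij}A_{ji}\ge4$ if they are not adjacent.

**(V2)** Conversely, let $K=\{\alpha_i\le0\}\subset\mathbb R^3$ be a cone over a compact convex $k$-gon with sides in cyclic order, let $\alpha_i(v_i)=2$, and for each adjacent pair let $A_{i,i+1},A_{i+1,i}$ be both $0$, or both negative, with product $4\cos^2(\pi/m_i)$. Then the reflections $\mathrm{Id}-\alpha_i\otimes v_i$ generate a discrete group, which is a Coxeter group with relations $s_i^2=(s_is_{i+1})^{m_i}=1$; the translates of $K$ have disjoint interiors and tile a convex cone. As vertex stabilizers are finite, $K\setminus0$ lies in the interior $\Omega$ of this cone, on which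 the group acts properly discontinuously (projectively).

We also use the following theorem.

**(G)** (Kuiper; Goldman, *J. Differential Geom.* 31 (1990).) For a convex $\mathbb{RP}^2$-structure on a closed surface with $\chi<0$, every non-trivial element has holonomy with three distinct positive eigenvalues.

Notation for the whole talk: for $i\ne j$ put $a_{ij}=-A_{ij}\ge0$ and $X_{ij}=a_{ij}a_{ji}$. Put $\lambda_i=a_{i,i-1}$ and $\mu_i=a_{i,i+1}$ (indices mod $k$). Determinants are written $|x,y,z|$, and $|i,j,l|=|v_i,v_j,v_l|$. The entries $a_{ij}$ change when the $v_i$ are rescaled, but the $X_{ij}$ do not. In fact $\rho(s_is_j)=\mathrm{Id}-\alpha_i\otimes v_i-\alpha_j\otimes v_j+\alpha_i(v_j)\,\alpha_j\otimes v_i$, so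
$$\operatorname{tr}\rho(s_is_j)=3-2-2+A_{ij}A_{ji}=X_{ij}-1. \tag{1}$$
Thus $X_{ij}$ is an invariant of the conjugacy class $[\rho]$. For three indices, with $A_{\{i,j,l\}}$ the corresponding $3\times3$ submatrix,
$$\det A_{\{i,j,l\}}=8-2(X_{ij}+X_{jl}+X_{il})-(a_{ij}a_{jl}a_{li}+a_{il}a_{lj}a_{ji}), \tag{2}$$
$$\det A_{\{i,j,l\}}=|\alpha_i,\alpha_j,\alpha_l|\;|v_i,v_j,v_l|, \tag{3}$$
the second because $A_{\{i,j,l\}}$ is the product of the matrix with rows $\alpha_i,\alpha_j,\alpha_l$ and the matrix with columns $v_i,v_j,v_l$.

**Proof of Theorem 1, part 1.** If $\rho$ is integral, the traces (1) are integers, so $4\cos^2(\pi/m_i)=X_{i,i+1}$ is an integer in $[0,4)$. The values $0,1,2,3$ correspond to $m_i=2,3,4,6$. $\square$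

## 3. The integer normal form, and triangles by counting

**Definition.** Vectors $u_1,\dots,u_k$ in an oriented $\mathbb R^3$ are *totally positive* (TP) if $|u_i,u_j,u_l|>0$ for all $i<j<l$.

Example: $u_i=(1,t_i,t_i^2)$ with $t_1<\dots<t_k$, by the Vandermonde determinant. The property is invariant under cyclic rotation, because $|u_i,u_j,u_1|=|u_1,u_i,u_j|$. So for a TP sequence $|i,j,l|>0$ whenever $i,j,l$ are in cyclic order. Any three of the vectors are independent, so four of them, in cyclic order, satisfy exactly one linear relation up to scale, and by Cramer's rule it has alternating signs: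
$$|u_2,u_3,u_4|\,u_1-|u_1,u_3,u_4|\,u_2+|u_1,u_2,u_4|\,u_3-|u_1,u_2,u_3|\,u_4=0. \tag{4}$$

**Lemma 2 (integer normal form).** Let $\rho$ be an integral representation in $\mathcal G(\Gamma,G)$, conjugated so that $\rho(\Gamma)\subset GL_3(\mathbb Z)$. Then one can choose $v_i\in\mathbb Z^3$ and $\alpha_i\in(\mathbb Z^3)^*$ as in (V1), so that $A$ is an integer matrix, and:

1. adjacent entries $a_{ij}$ lie in $\{0,1,2,3\}$; for non-adjacent $i,j$ we have $a_{ij},a_{ji}\ge1$ and $X_{ij}\ge5$;
2. $\det A_{\{i,j,l\}}<0$ for all $i<j<l$, and $(v_i)$ is TP for a suitable orientation;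
3. the matrix $A$ determines the class $[\rho]$.

*Proof.* **Step 1: integral vectors.** The purpose is to use up the scaling freedom. The integer matrix $\mathrm{Id}-\rho(s_i)$ has rank one, so its image is a rational line. Let $v_i$ be a primitive vector of $\mathbb Z^3$ on it and write $\mathrm{Id}-\rho(s_i)=\alpha_i\otimes v_i$. For $x\in\mathbb Z^3$ the vector $\alpha_i(x)v_i$ is integral and $v_i$ is primitive, so $\alpha_i(x)\in\mathbb Z$. Choose the sign of $v_i$ so that $\alpha_i$ is a positive multiple of the covector in (V1); then $K=\{\alpha_i\le0\}$ and all statements of (V1) hold for the integer matrix $A$.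

**Step 2: size of the entries.** Adjacent entries are both zero, or positive integers with product $c\in\{1,2,3\}$, so they are at most $3$. For non-adjacent sides $X_{ij}\ge4$, so both entries are positive integers. Suppose $X_{ij}=4$. Then $\rho(s_is_j)$ has determinant $1$, trace $3$ by (1), and its inverse $\rho(s_js_i)$ has trace $3$ as well. So its characteristic polynomial is $t^3-3t^2+3t-1=(t-1)^3$. But $s_is_j$ has infinite order, since $\Gamma$ is the Coxeter group whose only relations between different generators come from adjacent sides. By Selberg's lemma $\Gamma$ has a torsion-free subgroup of finite index, which we may take to be orientation preserving; it is the fundamental group of a closed surface with $\chi<0$ carrying the induced convex structure, and it contains a non-trivial power of $s_is_j$. All eigenvalues of that power are $1$, which contradicts (G). So $X_{ij}\ge5$.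

**Step 3: signs of determinants.** If $k\ge4$, three sides are never pairwise adjacent, so every triple contains a pair with $X\ge5$, and (2) gives $\det A_{\{i,j,l\}}\le8-10<0$. If $k=3$, put $\Pi=a_{12}a_{23}a_{31}$ and $\Pi'=a_{13}a_{32}a_{21}$. Then $\Pi\Pi'=c_1c_2c_3$, so $\Pi+\Pi'\ge2\sqrt{c_1c_2c_3}=16\prod\cos(\pi/m_i)$ and
$$\det A\le 8\Bigl(1-\sum_i\cos^2\tfrac{\pi}{m_i}-2\prod_i\cos\tfrac{\pi}{m_i}\Bigr).$$
The bracket is the Gram determinant of the three outward unit normals of the hyperbolic triangle $P$. They form a basis of $\mathbb R^{2,1}$, so their Gram matrix has signature $(2,1)$ and negative determinant.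

Since $K$ is a cone over a compact convex $k$-gon, the $-\alpha_i$ are the extremal generators, in cyclic order, of the dual cone. That is again a cone over a convex $k$-gon, so all triples of its vertices have the same orientation: $|\alpha_i,\alpha_j,\alpha_l|$ has constant non-zero sign for $i<j<l$. By (3), $|v_i,v_j,v_l|$ has constant non-zero sign too, and we orient $\mathbb R^3$ so that it is positive.

**Step 4: reconstruction from $A$.** The matrix $A$ is the composition of $\mathbb R^k\to\mathbb R^3$, $e_j\mapsto v_j$, which is surjective because the $v_j$ span, and $\mathbb R^3\to\mathbb R^k$, $x\mapsto(\alpha_i(x))_i$, which is injective because the $\alpha_i$ span. So $\mathbb R^3\cong\mathbb R^k/\ker A$, with $v_j$ the class of $e_j$ and $\alpha_i$ induced by row $i$. Two representations with the same $A$ are therefore conjugate in $GL_3(\mathbb R)$, and after dividing the conjugating matrix by a positive scalar, in $G$. $\square$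

**Proof of Theorem 1, part 2, for $k=3$.** All pairs of sides are adjacent, so all off-diagonal entries lie in $\{0,1,2,3\}$. There are finitely many matrices $A$, hence finitely many classes. $\square$

Example: $(m_1,m_2,m_3)=(3,3,4)$, $c=(1,1,2)$. Here $\Pi\Pi'=2$ with positive integers, so $\Pi\in\{1,2\}$. Rescaling the $v_i$ by positive factors we can reach $a_{12}=a_{23}=1$, and then $a_{21}=a_{32}=1$, $a_{31}=\Pi$, $a_{13}=2/\Pi$. So there are at most two integral classes, in a deformation space of dimension $1$.

The sensible thing to try next is to repeat this count for larger $k$. It stops at one definite point: for non-adjacent sides (V1) gives only the lower bound $X_{ij}\ge4$. By Lemma 2, *finiteness for a given $P$ follows once the non-adjacent entries $a_{ij}$ are bounded*, and any bound has to come from the remaining information, the linear relations among the $v_j$.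

## 4. Quadrilaterals: the row relations leave no room

Let $k=4$. By (4) there are $w_1,\dots,w_4>0$ with $\sum_j(-1)^jw_jv_j=0$. Applying $\alpha_i$ gives, for $i\in\mathbb Z/4$, $a_{i,i+2}w_{i+2}=2w_i+a_{i,i+1}w_{i+1}+a_{i,i-1}w_{i-1}$. Try all angles $\pi/3$, where adjacent entries are $1$: then $a_{31}w_1=2w_3+w_2+w_4$. If $w_1$ is the largest, this gives $a_{31}\le4$ at once. But it says nothing about $a_{13}=(2w_1+w_2+w_4)/w_3$ when $w_3$ is much smaller than $w_1$. To exclude this we look at the relations to leading order. The mechanism is an exact balance: for the largest quantities the relations have bounded, hence eventually constant, *integer* coefficients, and such a system that balances in the limit leaves no room for a positive lower-order term.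

**Lemma 3 (balance).** Let $T$ be finite and non-empty, and let $b_j>0$, $m_{ji}\ge0$ ($j,i\in T$) be constants. For all $n$ let $w_j^{(n)}>0$, $e_j^{(n)}\ge0$, $M^{(n)}>0$ satisfy
$$b_jw_j=\sum_{i\in T}m_{ji}w_i+e_j\quad(j\in T),\qquad w_j/M\to w_j^*>0,\qquad e_j/M\to0 .$$
Then there is a non-empty $R\subset T$ such that for every $j\in R$: $e_j^{(n)}=0$ for all $n$, and $m_{ji}=0$ for all $i\in T\setminus R$.

*Proof.* Dividing by $M$ and passing to the limit, $b_jw_j^*=\sum_im_{ji}w_i^*$. So $Q_{ji}=m_{ji}w_i^*/(b_jw_j^*)$ is a stochastic matrix: it has entries $\ge 0$ and row sums $1$. Let $\pi$ be a stationary distribution, $\sum_j\pi_jQ_{ji}=\pi_i$, and let $R$ be its support. If $j\in R$ and $Q_{ji}>0$, then $\pi_i\ge\pi_jQ_{ji}>0$; so $m_{ji}=0$ for $j\in R$, $i\notin R$. Put $y_j=\pi_j/(b_jw_j^*)$. Then $\sum_jy_jm_{ji}=\sum_j\pi_jQ_{ji}/w_i^*=\pi_i/w_i^*=y_ib_i$. Multiply the $j$-th equation by $y_j$ and add: $\sum_jy_jb_jw_j=\sum_iy_ib_iw_i+\sum_jy_je_j$. Hence $\sum_jy_je_j^{(n)}=0$ for all $n$, and $y_j>0$ for $j\in R$. $\square$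

In use, we pass to a subsequence along which all ratios of the finitely many positive quantities involved converge in $[0,\infty]$. Two quantities are *comparable* if their ratio has a limit in $(0,\infty)$. We let $M$ be the maximum of the quantities, $T$ the set of those comparable to $M$, and put all terms that are $o(M)$ into $e_j$. The $b_j$ will be bounded positive integers, so they are constant on a further subsequence.

**Lemma 4.** Fix $C$. Consider integer $4\times4$ matrices $A$ with $A_{ii}=2$ and $A_{ij}=-a_{ij}$ for $i\neq j$, where $a_{ij}\ge0$, $a_{ij}=0\Leftrightarrow a_{ji}=0$, $a_{13},a_{31},a_{24},a_{42}\ge1$, the cyclically adjacent entries are $\le C$ and not all zero, and $\sum_j(-1)^jw_jA_{ij}=0$ for all $i$, for some $w_1,\dots,w_4>0$. Then all entries are bounded in terms of $C$.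

*Proof.* Multiplying row $i=j+2$ by $(-1)^i$, the hypothesis reads, for all $j\in\mathbb Z/4$,
$$a_{j+2,j}\,w_j=2w_{j+2}+a_{j+2,j+1}w_{j+1}+a_{j+2,j+3}w_{j+3}. \tag{5}$$
Suppose there is a sequence of such matrices whose largest entry tends to infinity. Pass to a subsequence with constant adjacent entries and convergent ratios of the $w_j$; let $M=\max w_j$ and $T=\{j: w_j\text{ comparable to }M\}$. For $j\in T$, (5) gives $a_{j+2,j}\le(2+2C)M/w_j$, which is bounded, so $a_{j+2,j}\geq 1$ is constant on a subsequence. Lemma 3 applies, with the terms $w_i$, $i\notin T$, in $e_j$. It gives $R$ such that in (5) for $j\in R$ every $w_i$ with $i\notin R$ has coefficient $0$: for $i\notin T$ because $e_j=0$ and $w_i>0$. The coefficient of $w_{j+2}$ is $2$, so $j\in R$ implies $j+2\in R$. If $R$ is everything, then so is $T$, and all $a_{j+2,j}$ are bounded, a contradiction. Otherwise $R=\{j,j+2\}$, and (5) for $j$ and for $j+2$ gives $a_{j+2,j\pm1}=a_{j,j\pm1}=0$. As zeros are symmetric, all adjacent entries vanish, a contradiction. $\square$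

**Proof of Theorem 1, part 2, for $k=4$.** The matrix $A$ of Lemma 2 satisfies the hypotheses of Lemma 4 with $C=3$: the relation comes from (4), and the adjacent entries are not all zero because a hyperbolic quadrilateral has angle sum $<2\pi$, so not all its angles are right. Hence $A$ is bounded. $\square$

Pentagons are harder, since the relations among five vectors form a plane; we return to them in Section 9. First we see that from six sides on no bound exists.

## 5. A test for total positivity, and integral data

Looking for unbounded integral examples directly, one would write down integer matrices $A$ with the prescribed adjacent products. But $A$ must have rank $3$, so all its $4\times4$ minors must vanish, a large system of equations. The way around it is to choose the *vectors* first. If $v_{i-1},v_i,v_{i+1}$ form a basis of the lattice, then an integral covector $\alpha_i$ with $\alpha_i(v_i)=2$ and any prescribed adjacent values exists and is unique, and no equation is left. What remains are inequalities, which total positivity controls. We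 need a cheap way to check it.

**Lemma 5.** If $|1,2,j|>0$ for $3\le j\le k$, $|1,j,j+1|>0$ for $2\le j<k$, and $|j,j+1,j+2|>0$ for $1\le j\le k-2$ (determinants of $u_1,\dots,u_k$), then $u$ is TP.

*Proof.* **Step 1: triples containing $1$.** On the plane $\mathbb R^3/u_1$ use the area form $[x,y]=|u_1,x,y|$. The vectors $u_3,\dots,u_k$ lie in the open half-plane to the left of $u_2$, so they have angles in $(0,\pi)$ measured from $u_2$. Since $[u_j,u_{j+1}]>0$ and consecutive angles differ by less than $\pi$, the angles increase. So $|1,i,j|>0$ for $2\le i<j$.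

**Step 2: $|i,j,j+1|>0$ for $i<j<k$.** For $i=1$ this is a hypothesis. For $i\ge2$ we use induction on $j-i$; $j=i+1$ is a hypothesis. For $j\ge i+2$ put $[x,y]=|u_j,x,y|$ and write indices for vectors. The Plücker relation on $\mathbb R^3/u_j$ is
$$[j{+}1,1][i,j{-}1]-[j{+}1,i][1,j{-}1]+[j{+}1,j{-}1][1,i]=0 .$$
Here $[j{+}1,1]=|1,j,j{+}1|>0$; $[i,j{-}1]=|i,j{-}1,j|>0$ by induction; $[1,j{-}1]=|1,j{-}1,j|>0$; $[j{+}1,j{-}1]=|j{-}1,j,j{+}1|>0$; $[1,i]=|1,i,j|>0$ by Step 1. Hence $[j{+}1,i]=|i,j,j{+}1|>0$.

**Step 3: all triples.** Fix $i\ge2$ and put $[x,y]=|u_i,x,y|$. For $j>i$, $[j,1]=|1,i,j|>0$ puts all these $u_j$ in one open half-plane bounded by the line of $u_1$ in $\mathbb R^3/u_i$, and $[j,j+1]>0$ by Step 2. As in Step 1, angles increase and $[j,l]=|i,j,l|>0$ for $i<j<l$. $\square$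

**Lemma 6 (inserting a vector).** Let $u$ be TP and $|u_{m-1},u_m,w|,\ |u_m,w,u_{m+1}|,\ |w,u_{m+1},u_{m+2}|>0$. Then $(\dots,u_m,w,u_{m+1},\dots)$ is TP.

*Proof.* Rotate so that $m=k$. The new sequence is $u_1,\dots,u_k,w$. The conditions of Lemma 5 that involve $w$ are $|u_1,u_2,w|=|w,u_1,u_2|>0$, $|u_1,u_k,w|=|u_k,w,u_1|>0$ and $|u_{k-1},u_k,w|>0$, which are the hypotheses; the others hold because $u$ is TP. $\square$

**Definition.** An *integral $k$-datum* ($k\ge5$) consists of a lattice $\Lambda\cong\mathbb Z^3$ in an oriented $\mathbb R^3$ and $v_i\in\Lambda$, $\alpha_i\in\Lambda^*$ ($i\in\mathbb Z/k$) such that, with $a_{ij}=-\alpha_i(v_j)$: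

- (D1) $(v_i)$ is TP;
- (D2) $(-\alpha_i)$ is TP, that is, $|\alpha_i,\alpha_j,\alpha_l|<0$ for $i<j<l$;
- (D3) $\alpha_i(v_i)=2$, and $a_{i,i+1},a_{i+1,i}$ are both $0$ or both positive;
- (D4) $a_{ij}>0$ for non-adjacent $i,j$.

Its *type* is $(c_1,\dots,c_k)$ with $c_i=a_{i,i+1}a_{i+1,i}$. The $c_i$ are non-negative integers, not necessarily of the form $4\cos^2(\pi/m)$; we will need $c_i=5$. By (3), (D2) follows from (D1) if all $\det A_{\{i,j,l\}}<0$. An explicit example is given at the end of Section 6.

**Proposition 7.** A datum of type $c_i=4\cos^2(\pi/m_i)$ gives an integral representation $s_i\mapsto\mathrm{Id}-\alpha_i\otimes v_i$ in $\mathcal G(\Gamma,G)$ for the $k$-gon with angles $\pi/m_i$.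

*Proof.* **Step 1: $K$ is a cone over a $k$-gon.** Put $u_i=-\alpha_i$ and $C=\mathrm{cone}(u_1,\dots,u_k)$. The functional $f_i=|u_i,u_{i+1},\cdot|$ vanishes on $u_i,u_{i+1}$ and is positive on all other $u_j$, by (D2). So $f_i\ge0$ on $C$, and $\mathrm{cone}(u_i,u_{i+1})$ is a face. Also $\sum_if_i>0$ on $C\setminus0$, so $C$ is pointed, and it is three-dimensional. The faces $\mathrm{cone}(u_i,u_{i+1})$ form a closed cycle through all generators, so $C$ is a cone over a $k$-gon with exactly these edges. Its dual is $\{x:u_i(x)\ge0\}=\{\alpha_i\le0\}=K$, a cone over a compact $k$-gon with sides in cyclic order.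

**Step 2: tiling.** By (D3) and the type, (V2) applies. It gives a discrete Coxeter group with the relations of $\Gamma$, that is, a faithful representation $\rho$ of $\Gamma$, and an open convex cone $\Omega\supset K\setminus0$ with fundamental domain $K$.

**Step 3: proper convexity.** First, $\rho$ is irreducible. Let $U$ be an invariant subspace. For $x\in U$ we have $\alpha_i(x)v_i=x-\rho(s_i)x\in U$, so for each $i$ either $v_i\in U$ or $U\subset\ker\alpha_i$. If $v_i\in U$ and $a_{ji}\ne0$, then $U\not\subset\ker\alpha_j$, so $v_j\in U$. The graph of pairs with non-zero entries contains all non-adjacent pairs by (D4), so for $k\ge5$ it is connected. Hence if some $v_i\in U$, all $v_j\in U$ and $U=\mathbb R^3$; otherwise $U\subset\bigcap_i\ker\alpha_i=0$.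

The largest linear subspace of $\overline\Omega$ is invariant, so it is $0$ or $\mathbb R^3$. If it is $\mathbb R^3$, then $\Omega$ is convex, open and dense, so $\Omega=\mathbb R^3$; then $\Gamma$ acts properly discontinuously on the sphere of rays, which is compact, so $\Gamma$ is finite. But $\Gamma$ acts cocompactly on $\mathbb H^2$, so it is infinite, a contradiction. So $\overline\Omega$ contains no line, and $\rho$ is the holonomy of a properly convex structure on the Coxeter orbifold $P$. As $\mathcal G(\Gamma,G)$ is the whole deformation space, $[\rho]\in\mathcal G(\Gamma,G)$. Finally $\rho(\Gamma)\subset GL(\Lambda)\cong\mathrm{SL}^{\pm}(3,\mathbb Z)$, and the base change can be scaled into $G$. $\square$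

We will often use Cramer's rule in this form. If $|i-1,i,i+1|=1$ and $\alpha_i$ takes the values $(-\lambda_i,2,-\mu_i)$ on $(v_{i-1},v_i,v_{i+1})$, then
$$a_{ij}=\lambda_i|i,i{+}1,j|+\mu_i|i{-}1,i,j|+2|i{-}1,i{+}1,j| \tag{6}$$
for all $j$ not adjacent to $i$. Indeed $v_j=|j,i,i{+}1|\,v_{i-1}+|i{-}1,j,i{+}1|\,v_i+|i{-}1,i,j|\,v_{i+1}$; apply $-\alpha_i$ and use $|i{-}1,j,i{+}1|=-|i{-}1,i{+}1,j|$. If $(v_i)$ is TP, all three determinants in (6) are positive, because the triples are in cyclic order.

## 6. Hexagons of every positive type, from a Vieta recursion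

The aim is an infinite family of integral hexagon data with any prescribed positive type. We take three covectors $\alpha_1,\alpha_3,\alpha_5$ as coordinates, and ask only three of the six consecutive minors to be $1$, those centered at the even sides. A threefold symmetry turns this into a single Diophantine equation.

**Step 1: the equation.** Let $z=12$, $a_0=2$, $a_1=3$, $a_{n+1}=12a_n-2-a_{n-1}$, so the sequence is $2,3,32,379,\dots$. If $a_n>a_{n-1}\geq 2$, then $a_{n+1}>11a_n-2>a_n$, so it is strictly increasing. We claim that $(a,a')=(a_n,a_{n+1})$ satisfies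
$$z(aa'-4)-a^2-a'^2-2a-2a'=1 . \tag{7}$$
For $(2,3)$: $24-4-9-4-6=1$. As a quadratic in $a$, (7) has root sum $12a'-2$. So with $(a_{n-1},a_n)$ also $(12a_n-2-a_{n-1},\,a_n)=(a_{n+1},a_n)$ is a solution, and (7) is symmetric.

**Step 2: the vectors.** In $\Lambda=\mathbb Z^3$ let $\alpha_1,\alpha_3,\alpha_5$ be the coordinate functions and
$$v_1=(2,-a',-a),\quad v_3=(-a,2,-a'),\quad v_5=(-a',-a,2),$$
$$v_2=-(1,1,z),\quad v_4=-(z,1,1),\quad v_6=-(1,z,1).$$
The map $g(x_1,x_2,x_3)=(x_3,x_1,x_2)$ has determinant $1$ and satisfies $gv_i=v_{i+2}$ (indices mod 6). We use the orientation opposite to the standard one, so the determinants that must be positive are $N(i,j,l)=-\det(v_i,v_j,v_l)$.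

**Step 3: total positivity.** Expanding each determinant along its first row, one finds
$$\begin{aligned}
N(1,2,3)&=2(-a'-2z)+a'(za-a')-a(2+a)=z(aa'-4)-a^2-a'^2-2a-2a'=1,\\
N(2,3,4)&=-\bigl[(2+a')-(-a+za')+z(-a-2z)\bigr]=(z-1)(a+a'+2z+2),\\
N(1,2,4)&=-\bigl[2(1-z)+a'(1-z^2)-a(1-z)\bigr]=(z-1)\bigl(2+a'(z+1)-a\bigr),\\
N(1,3,4)&=2(2+a')+a'(-a+za')-a(-a-2z)=z(a'^2+2a)+a^2+2a'+4-aa',\\
N(1,4,5)&=2(2+a)+a'(2z+a')-a(-za+a')=z(a^2+2a')+a'^2+2a+4-aa'.
\end{aligned}$$
All are positive integers, since $0<a<a'$. Applying $g$ gives $N(3,4,5)=N(5,6,1)=N(1,2,3)$, $N(4,5,6)=N(6,1,2)=N(2,3,4)$ and $N(5,1,2)=N(1,3,4)$. So the quantities required in Lemma 5 for $k=6$, namely $N(1,2,j)$ for $3\le j\le6$, $N(1,j,j+1)$ for $2\le j\le5$ and $N(j,j+1,j+2)$ for $1\le j\le4$, are all positive. This is (D1).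

**Step 4: the even covectors.** Choose any integers $\lambda_i,\mu_i\ge1$ for $i=2,4,6$. For even $i$ the triple $(v_{i-1},v_i,v_{i+1})$ has $N=1$, so it is a basis of $\Lambda$, and there is a unique $\alpha_i\in\Lambda^*$ with values $(-\lambda_i,2,-\mu_i)$ on it. For odd $i$, reading off coordinates, $\alpha_i(v_i)=2$ and $a_{i,i\pm1}=1$. So the type is
$$(\lambda_2,\mu_2,\lambda_4,\mu_4,\lambda_6,\mu_6),$$
any six positive integers, and (D3) holds.

**Step 5: (D4) and (D2).** The entries between odd sides, and those of odd rows at opposite sides, are $a_{13}=a_{35}=a_{51}=a$, $a_{31}=a_{53}=a_{15}=a'$ and $a_{14}=a_{36}=a_{52}=z$. For even $i$ and non-adjacent $j$, (6) in the chosen orientation gives $a_{ij}\ge1+1+2=4$. So (D4) holds. The products are $X=aa'\ge6$ for two odd sides, $X\ge4z$ for an odd and an even side (opposite), and $X\ge16$ for two even sides; thus $X_{ij}\ge5$ for all non-adjacent pairs. Every triple of sides contains a non-adjacent pair, so (2) gives $\det A_{\{i,j,l\}}\le8-10<0$, hence (D2).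

We record the result.

**Lemma 8.** For any six positive integers there are integral $6$-data of that type with $X_{13}=a_na_{n+1}$, for every $n\ge0$.

With Proposition 7 this already answers the question: for the hexagon with all angles $\pi/3$ use the type $(1,1,1,1,1,1)$, and the invariants $X_{13}=a_na_{n+1}$ are pairwise different.

Here is the first member of the family, $a=2$, $a'=3$, all $\lambda_i=\mu_i=1$. The vectors are $v_1=(2,-3,-2)$, $v_2=(-1,-1,-12)$, $v_3=(-2,2,-3)$, $v_4=(-12,-1,-1)$, $v_5=(-3,-2,2)$, $v_6=(-1,-12,-1)$. Solving $\alpha_2(v_1,v_2,v_3)=(-1,2,-1)$ gives $\alpha_2=(87,67,-13)$: indeed $174-201+26=-1$, $-87-67+156=2$, $-174+134+39=-1$. By the symmetry $g$, $\alpha_4=(-13,87,67)$ and $\alpha_6=(67,-13,87)$. The other values of $\alpha_2$ are $\alpha_2(v_4)=-1098$, $\alpha_2(v_5)=-421$, $\alpha_2(v_6)=-878$. Formula (6) confirms the first: $a_{24}=N(2,3,4)+N(1,2,4)+2N(1,3,4)=341+429+328=1098$.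

## 7. Splitting a corner of value 5

To get more sides, and some right angles, we cut off corners of a hexagon datum. The value $5$ is useful because $4-5=-1$: a corner with $c=5$ has a unimodular $2\times2$ block.

**Lemma 9.** Given an integral $k$-datum with $c_1=a_{12}a_{21}=5$ and integers $p_1,p_1',p_2,p_2'\ge0$ with $p_r=0\Leftrightarrow p_r'=0$, one can insert a side $(w,\beta)$ between sides $1$ and $2$ to obtain a datum of type $(p_1p_1',\,p_2p_2',\,c_2,\dots,c_k)$, leaving all other $v_i,\alpha_i$ unchanged.

*Proof.* **Step 1: coordinates adapted to the corner.** Let $f=a_{12}$, $g=a_{21}$, $fg=5$. The matrix of $(\alpha_1,\alpha_2)$ on $(v_1,v_2)$ is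
$$M=\begin{pmatrix}2&-f\\-g&2\end{pmatrix},\qquad \det M=-1,\qquad M^{-1}=-\begin{pmatrix}2&f\\g&2\end{pmatrix}.$$
So $(\alpha_1,\alpha_2):\Lambda\to\mathbb Z^2$ is an isomorphism on $\mathbb Zv_1\oplus\mathbb Zv_2$, and $\Lambda=\mathbb Zv_1\oplus\mathbb Zv_2\oplus\mathbb Z\ell$, where $\ell$ generates the common kernel; choose $|v_1,v_2,\ell|>0$. Let $\varphi\in\Lambda^*$ with $\varphi(v_1)=\varphi(v_2)=0$, $\varphi(\ell)=1$. Then $\alpha_1,\alpha_2,\varphi$ form a basis of $(\mathbb R^3)^*$.

**Step 2: the other sides in these coordinates.** Let $j\ge3$. Since $|v_1,v_2,v_j|=\varphi(v_j)|v_1,v_2,\ell|$, (D1) gives $\varphi(v_j)>0$. Evaluating $\alpha_1,\alpha_2$ on $v_j$, and $\alpha_j$ on $v_1,v_2$, and inverting $M$ and its transpose,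
$$v_j=x_jv_1+y_jv_2+\varphi(v_j)\ell,\qquad (x_j,y_j)=(2a_{1j}+fa_{2j},\ ga_{1j}+2a_{2j}),$$
$$\alpha_j=x_j'\alpha_1+y_j'\alpha_2+\alpha_j(\ell)\varphi,\qquad (x_j',y_j')=(2a_{j1}+ga_{j2},\ fa_{j1}+2a_{j2}).$$
As $k\ge5$, side $j$ is non-adjacent to $1$ or to $2$, so by (D4) all $x_j,y_j,x_j',y_j'>0$. From $\alpha_j(v_j)=2$ we get $\alpha_j(\ell)\varphi(v_j)=2+x_ja_{j1}+y_ja_{j2}>0$, so $\alpha_j(\ell)>0$.

**Step 3: the new side.** Put
$$w=xv_1+yv_2-\kappa\ell,\quad (x,y)=(2p_1+fp_2,\ gp_1+2p_2),\qquad \beta=x'\alpha_1+y'\alpha_2-\varphi,\quad (x',y')=(2p_1'+gp_2',\ fp_1'+2p_2'),$$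
with $\kappa=2+p_1'x+p_2'y>0$. Then $\alpha_1(w)=2x-fy=(4-5)p_1=-p_1$, $\alpha_2(w)=-gx+2y=-p_2$, and in the same way $\beta(v_1)=2x'-gy'=-p_1'$, $\beta(v_2)=-fx'+2y'=-p_2'$. Moreover $\beta(w)=-xp_1'-yp_2'-\kappa\beta(\ell)=-(p_1'x+p_2'y)+\kappa=2$. For $j\ge3$,
$$\beta(v_j)=-(x'a_{1j}+y'a_{2j})-\varphi(v_j)<0,\qquad \alpha_j(w)=-(xa_{j1}+ya_{j2})-\kappa\alpha_j(\ell)<0 .$$
The pair $(1,2)$, now non-adjacent, has entries $f,g>0$. So (D3) and (D4) hold, and the type is as claimed.

**Step 4: (D1).** By Lemma 6 it is enough to check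
$$\begin{aligned}
|v_1,w,v_2|&=\kappa|v_1,v_2,\ell|>0,\\
|v_k,v_1,w|&=y|v_1,v_2,v_k|+\kappa y_k|v_1,v_2,\ell|>0,\\
|w,v_2,v_3|&=x|v_1,v_2,v_3|+\kappa x_3|v_1,v_2,\ell|>0 .
\end{aligned}$$
The second uses $|v_k,v_1,\ell|=y_k|v_2,v_1,\ell|=-y_k|v_1,v_2,\ell|$, the third $|\ell,v_2,v_3|=x_3|\ell,v_2,v_1|=-x_3|v_1,v_2,\ell|$.

**Step 5: (D2).** From $|\alpha_1,\alpha_2,\alpha_j|=\alpha_j(\ell)|\alpha_1,\alpha_2,\varphi|<0$ we get $|\alpha_1,\alpha_2,\varphi|<0$. Put $u_i=-\alpha_i$ and $w_u=-\beta=x'u_1+y'u_2+\varphi$; for $j\ge3$, $u_j=x_j'u_1+y_j'u_2-\alpha_j(\ell)\varphi$. Then, since $|u_1,u_2,\varphi|=|\alpha_1,\alpha_2,\varphi|$,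
$$\begin{aligned}
|u_1,w_u,u_2|&=-|\alpha_1,\alpha_2,\varphi|>0,\\
|u_k,u_1,w_u|&=y'|u_1,u_2,u_k|-y_k'|\alpha_1,\alpha_2,\varphi|>0,\\
|w_u,u_2,u_3|&=x'|u_1,u_2,u_3|-x_3'|\alpha_1,\alpha_2,\varphi|>0,
\end{aligned}$$
and Lemma 6 applies. $\square$

Example: with all $p$'s zero, $x=y=x'=y'=0$, $\kappa=2$, so $w=-2\ell$ and $\beta=-\varphi$: the corner is replaced by a side with a right angle at each end.

**Proof of Theorem 1, part 3.** Let $P$ be as in part 3, with six blocks. Take the hexagon data of Lemma 8 whose $r$-th corner has the value $c_i\in\{1,2,3\}$ if the $r$-th block is a single corner $i$ (which is not right), and the value $5$ if the block has at least two corners. In a block with $n\ge2$ corners apply Lemma 9, after rotating labels, $n-1$ times. Each step splits the corner of value $5$ into the next prescribed value $c\in\{0,1,2,3\}$, using $(p_1,p_1')=(1,c)$, or $(0,0)$ if $c=0$, followed by a corner of value $5$, using $(p_2,p_2')=(1,5)$. The last step instead makes the second new value the last prescribed value of the block. The result is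 an integral datum of type $(4\cos^2(\pi/m_i))_i$. Proposition 7 gives an integral representation in $\mathcal G(\Gamma,G)$. The sides $1$ and $3$ of the hexagon are still present, at positions that do not depend on $n$ in Lemma 8, with unchanged vectors and covectors, so the invariant $X$ of this pair of sides is $a_na_{n+1}$. These numbers are distinct, so there are infinitely many classes. If no angle is right, any cut into six blocks is allowed. $\square$

## 8. Nine or more sides: unimodular sequences from a Pell equation

In Section 6 right angles were excluded at the outset: odd rows have adjacent entries $1$, so a zero in an even row would violate the symmetry of zeros. If *all* consecutive minors equal $1$, then every covector can be prescribed freely, zeros included. For $k\ge9$ we produce infinitely many such TP sequences.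

**Step 1: a matrix of order three.** Let $\delta,\kappa$ be positive integers with $\delta^2-3\kappa^2=1$; there are infinitely many, from $\delta+\kappa\sqrt3=(2+\sqrt3)^n$. Put $y=3(\delta+\kappa)$ and $z=3(\delta-\kappa)>0$. Then $y+z=6\delta$, $yz=9\delta^2-9\kappa^2=6\delta^2+3$ and $y>\delta$. Let
$$T=\begin{pmatrix}1&0&0\\-2&1&0\\y&-3\delta&1\end{pmatrix}\begin{pmatrix}1&3&z\\0&1&2\delta\\0&0&1\end{pmatrix}=\begin{pmatrix}1&3&z\\-2&-5&2\delta-2z\\y&3(y-\delta)&4\end{pmatrix},$$
where the last entry is $yz-6\delta^2+1=4$. Inverting the factors, with $6\delta-z=y$ and $6\delta-y=z$,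
$$T^{-1}=\begin{pmatrix}1&-3&y\\0&1&-2\delta\\0&0&1\end{pmatrix}\begin{pmatrix}1&0&0\\2&1&0\\z&3\delta&1\end{pmatrix}=\begin{pmatrix}yz-5&3\delta y-3&y\\2-2\delta z&1-6\delta^2&-2\delta\\z&3\delta&1\end{pmatrix}.$$
We have $\det T=1$, $\operatorname{tr}T=1-5+4=0$ and $\operatorname{tr}T^{-1}=yz-5+1-6\delta^2+1=0$. The characteristic polynomial of $T$ is $t^3-\operatorname{tr}(T)t^2+\operatorname{tr}(T^{-1})t-1=t^3-1$, so $T^3=1$.

For $\delta=2$, $\kappa=1$: $y=9$, $z=3$, and
$$T=\begin{pmatrix}1&3&3\\-2&-5&-2\\9&21&4\end{pmatrix},\qquad T^{-1}=\begin{pmatrix}22&51&9\\-10&-23&-4\\3&6&1\end{pmatrix}.$$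

**Step 2: a TP sequence of length nine.** Let $v_1,v_2,v_3$ be the standard basis and $v_{i+3}=Tv_i$. This is $9$-periodic; $v_4,v_5,v_6$ are the columns of $T$ and $v_7,v_8,v_9$ those of $T^2=T^{-1}$. We have $|1,2,3|=1$, $|2,3,4|=1$ (the first coordinate of $v_4$) and $|3,4,5|=1\cdot(-5)-3\cdot(-2)=1$. By $T$-invariance all cyclically consecutive minors are $1$. The minors $|1,2,j|$ are the third coordinates, for $j=3,\dots,9$:
$$1,\quad y,\quad 3(y-\delta),\quad 4,\quad z,\quad 3\delta,\quad 1 .$$
The minors $|1,j,j+1|$ use the second and third coordinates. For $j=2,3$ they are $1,2$. For $j=4$: $-6(y-\delta)+5y=6\delta-y=z$. For $j=5$: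
$$-20-6(y-\delta)(\delta-z)=-20-6\bigl(\delta(y+z)-yz-\delta^2\bigr)=-20+6(\delta^2+3)=6\delta^2-2 .$$
For $j=6$: $(2\delta-2z)z-4(2-2\delta z)=10\delta z-2z^2-8$; as $z^2=6\delta z-yz=6\delta z-6\delta^2-3$, this is $12\delta^2-2\delta z-2=2\delta y-2$. For $j=7$: $3\delta(2-2\delta z)-z(1-6\delta^2)=6\delta-z=y$. For $j=8$: $(1-6\delta^2)+6\delta^2=1$. All are positive, so by Lemma 5 the sequence is TP. Finally $|1,3,8|$ is minus the second coordinate of $v_8$, so
$$|1,3,8|=6\delta^2-1. \tag{8}$$

**Step 3: longer sequences.** Given a TP integral sequence with all consecutive minors $1$, put $w=v_m+(1+|m{-}1,m,m{+}2|)\,v_{m+1}-v_{m+2}$. Then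
$$|m{-}1,m,w|=(1+|m{-}1,m,m{+}2|)-|m{-}1,m,m{+}2|=1,\quad |m,w,m{+}1|=|m,m{+}1,m{+}2|=1,\quad |w,m{+}1,m{+}2|=1 .$$
By Lemma 6 the sequence with $w$ inserted after $v_m$ is TP, and its consecutive minors are again all $1$. Inserting repeatedly between $v_5$ and its successor, we get for every $k\ge9$ such sequences of length $k$ in which $v_1,v_2,v_3$ are still consecutive and the old $v_8$ occurs, at a position independent of $\delta$. Relabel the sequence $v_1,\dots,v_k$.

**Step 4: the covectors.** Let $k\ge9$ and let $m_i\in\{2,3,4,6\}$ be arbitrary. Choose integers $\mu_i,\lambda_{i+1}\ge0$, both $0$ or both positive, with $\mu_i\lambda_{i+1}=4\cos^2(\pi/m_i)$. As $(v_{i-1},v_i,v_{i+1})$ is a basis of $\mathbb Z^3$, let $\alpha_i$ be the integral covector with values $(-\lambda_i,2,-\mu_i)$ on it. By (6), $a_{ij}\ge2|i{-}1,i{+}1,j|\ge2$ for non-adjacent $i,j$. So (D1), (D3), (D4) hold.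

**Step 5: (D2).** We show $\det A_{\{i,j,l\}}<0$ for every triple. If at least two of its pairs are non-adjacent, these have $X\ge4$, and (2) gives $\det\le8-16<0$. Otherwise the triple is $(l-1,l,l+1)$, and (2) gives $\det\le8-2X_{l-1,l+1}-2(X_{l-1,l}+X_{l,l+1})\le0$, with equality possible only if $X_{l-1,l+1}=4$ and both corners at side $l$ are right. In that case $a_{l-1,l+1}=a_{l+1,l-1}=2$. In (6) for $a_{l-1,l+1}$ the last term is $2|l{-}2,l,l{+}1|$, and for $a_{l+1,l-1}$ it is $2|l,l{+}2,l{-}1|=2|l{-}1,l,l{+}2|$; both are at least $2$, so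
$$|l{-}2,l,l{+}1|=1=|l{-}1,l,l{+}2| .$$
Expand in the basis $(v_{l-1},v_l,v_{l+1})$. The coefficients of $v_{l-1}$ and $v_{l+1}$ in $v_{l+2}$ are $|l{+}2,l,l{+}1|=|l,l{+}1,l{+}2|=1$ and $|l{-}1,l,l{+}2|=1$; in $v_{l-2}$ they are $|l{-}2,l,l{+}1|=1$ and $|l{-}1,l,l{-}2|=|l{-}2,l{-}1,l|=1$. So
$$v_{l+2}=v_{l-1}-bv_l+v_{l+1},\qquad v_{l-2}=v_{l-1}+ev_l+v_{l+1}$$
with integers $b,e$. Then $|l{-}2,l{-}1,l{+}2|=-(b+e)$ and $|l{-}2,l{+}1,l{+}2|=b+e$. Both must be positive, since the triples are in cyclic order. This is a contradiction, so (D2) holds.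

**Proof of Theorem 1, part 4.** If some $m_i\notin\{2,3,4,6\}$, part 1 says that there is no integral representation. Otherwise the data just built and Proposition 7 give integral representations in $\mathcal G(\Gamma,G)$. Write $8^*$ for the side of the old $v_8$. By (6) and (8), $a_{2,8^*}\ge2|1,3,8^*|=2(6\delta^2-1)$, so $X_{2,8^*}\ge2(6\delta^2-1)$, which is unbounded over the Pell solutions. So there are infinitely many classes. $\square$

## 9. Pentagons: all five invariants $X_{i,i+2}$ must go to infinity

It remains to prove part 2 for $k=5$. We use the normal form of Lemma 2. Suppose infinitely many matrices $A$ occur. They are integer matrices with adjacent entries in $\{0,1,2,3\}$, so there is a sequence of them whose largest entry tends to infinity and whose adjacent entries are constant.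

The first approach is to apply Lemma 4 to sub-quadrilaterals, that is, to four of the five indices in cyclic order. This works as soon as one $X_{i,i+2}$ stays bounded. Say $X_{13}$ is bounded along a subsequence; then so are the positive integers $a_{13},a_{31}$. The vectors $v_1,v_3,v_4,v_5$ satisfy an alternating relation (4), so Lemma 4 applies to $\{1,3,4,5\}$, with cyclically adjacent pairs $13,34,45,51$, and bounds $a_{14},a_{41},a_{35},a_{53}$. Next it applies to $\{1,2,3,4\}$, with adjacent pairs $12,23,34,41$, and bounds $a_{24},a_{42}$; and to $\{1,2,3,5\}$, with adjacent pairs $12,23,35,51$, and bounds $a_{25},a_{52}$. In each case some cyclically adjacent entry is non-zero, since one of the pairs $13$, $41$, $35$ occurs there and is non-adjacent in $P$. Now all entries are bounded, a contradiction. After rotation of labels the same holds for every $i$. So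
$$X_{i,i+2}\to\infty\qquad\text{for all } i\in\mathbb Z/5 . \tag{9}$$
Here the first approach stops: when all five go to infinity, no sub-quadrilateral has bounded adjacent entries. We must use the relations among all five vectors at once.

## 10. Pentagons: brackets and six exact equations

**Step 1: brackets.** For $l\ne m$ in $\mathbb Z/5$ let $(lm)=(ml)=|v_x,v_y,v_z|>0$, where $x,y,z$ are the other three indices in cyclic order. A rotation of labels only rotates the symbols. If $x,y,z,u$ are four indices in cyclic order, then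
$$(xz)(yu)=(xy)(zu)+(xu)(yz) . \tag{10}$$
This identity is unchanged under $(x,y,z,u)\mapsto(y,z,u,x)$, so we may assume that the fifth index $q$ precedes $x$. With $[\cdot,\cdot]=|v_q,\cdot,\cdot|$ we have $(xz)=[y,u]$, $(yu)=[x,z]$, $(xy)=[z,u]$, $(zu)=[x,y]$, $(xu)=[y,z]$, $(yz)=[x,u]$, and (10) is the Plücker relation $[x,z][y,u]=[x,y][z,u]+[x,u][y,z]$.

**Step 2: the row equations.** By (4), the four vectors with index $\ne m$ satisfy an alternating relation in which $v_l$ has coefficient $\pm(lm)$. For $m=i+3$ these are $v_{i-1},v_i,v_{i+1},v_{i+2}$, in this cyclic order, and for $m=i+2$ they are $v_{i-2},v_{i-1},v_i,v_{i+1}$. Applying $\alpha_i$, and using $i-2=i+3$,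
$$a_{i,i+2}\,(i{+}2,i{+}3)=2(i,i{+}3)+\lambda_i(i{-}1,i{+}3)+\mu_i(i{+}1,i{+}3), \tag{11}$$
$$a_{i,i-2}\,(i{+}2,i{+}3)=2(i,i{+}2)+\lambda_i(i{-}1,i{+}2)+\mu_i(i{+}1,i{+}2). \tag{12}$$

**Step 3: cross-ratios.** Let
$$U_i=\frac{(i,i+1)(i-1,i+2)}{(i,i+2)(i-1,i+1)} .$$
By (10) for $i-1,i,i+1,i+2$ we have $U_i\in(0,1)$ and
$$1-U_i=\frac{(i-1,i)(i+1,i+2)}{(i,i+2)(i-1,i+1)}=U_{i-1}U_{i+1}; \tag{13}$$
for the last equality write out $U_{i-1}U_{i+1}$ with $i-2=i+3$ and cancel $(i,i+3)$ and $(i+1,i+3)$. Pass to a subsequence along which all ratios of the finitely many monomials in the brackets that occur below, including the $U_i$, converge in $[0,\infty]$. Let $Z=\{i:U_i\to0\}$. If $i\in Z$, then $U_{i-1}U_{i+1}\to1$ by (13), so $U_{i\pm1}\to1$. So $Z$ contains no two cyclically adjacent indices, and after a rotation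
$$Z=\{1,4\},\qquad Z=\{4\}\qquad\text{or}\qquad Z=\emptyset .$$
In all three cases $U_2,U_3,U_5$ have positive limits.

**Step 4: six equations in five quantities.** Assume only that $U_2,U_3,U_5$ have positive limits. Put
$$p=(13),\quad q=(23),\quad r=(34),\quad t=(35),\quad h=\frac{(13)(35)}{(15)},$$
$$\sigma=\frac{U_1}{1-U_1}=\frac{(12)(35)}{(15)(23)},\qquad \tau=\frac{U_4}{1-U_4}=\frac{(13)(45)}{(15)(34)} .$$
The numbers $\sigma,\tau>0$ are bounded, because $1-U_1=U_5U_2$ and $1-U_4=U_3U_5$ by (13). From $1+\sigma=1/(1-U_1)$, $1+\tau=1/(1-U_4)$ and the definitions of $U_2,U_3$: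
$$(13)(25)=(1+\sigma)(15)(23),\quad (14)(35)=(1+\tau)(15)(34),\quad (13)(24)=\frac{(23)(14)}{U_2},\quad (24)(35)=\frac{(34)(25)}{U_3}.$$
The following hold exactly:
$$\begin{aligned}
\text{(E1)}\quad& a_{52}\,q=2t+\lambda_5r+\mu_5p,\\
\text{(E2)}\quad& a_{14}\,r=2p+\lambda_1t+\mu_1q,\\
\text{(E3)}\quad& a_{35}\,t=2h+\lambda_3\sigma q+\mu_3(1+\tau)r,\\
\text{(E4)}\quad& a_{31}\,p=2h+\lambda_3(1+\sigma)q+\mu_3\tau r,\\
\text{(E5)}\quad& a_{53}\,h=2(1+\sigma)t+\lambda_5\tfrac{1+\tau}{U_2}\,r+\mu_5\sigma p,\\
\text{(E6)}\quad& a_{13}\,h=2(1+\tau)p+\lambda_1\tau t+\mu_1\tfrac{1+\sigma}{U_3}\,q .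
\end{aligned}$$
(E1) is (11) for $i=5$, and (E2) is (12) for $i=1$. (E3) is (11) for $i=3$, that is $a_{35}(15)=2(13)+\lambda_3(12)+\mu_3(14)$, times $(35)/(15)$. (E4) is (12) for $i=3$, that is $a_{31}(15)=2(35)+\lambda_3(25)+\mu_3(45)$, times $(13)/(15)$. (E5) is (12) for $i=5$, that is $a_{53}(23)=2(25)+\lambda_5(24)+\mu_5(12)$, times $h/(23)$; for the middle term,
$$\frac{(24)(13)(35)}{(15)(23)}=\frac{(14)(35)}{U_2(15)}=\frac{1+\tau}{U_2}(34).$$
(E6) is (11) for $i=1$, that is $a_{13}(34)=2(14)+\lambda_1(45)+\mu_1(24)$, times $h/(34)$; for the last term,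
$$\frac{(24)(13)(35)}{(15)(34)}=\frac{(25)(13)}{U_3(15)}=\frac{1+\sigma}{U_3}(23).$$

**Lemma 10.** Let $M=\max(p,q,r,t,h)$. If $U_2,U_3,U_5$ have positive limits, then $h/M\to0$.

*Proof.* Suppose $h$ is comparable to $M$. In (E5) and (E6) the right sides are $O(M)$, so $a_{53}$ and $a_{13}$ are bounded. By (9), $a_{35}\to\infty$ and $a_{31}\to\infty$. The right sides of (E3), (E4) are $O(M)$, so $t=o(M)$ and $p=o(M)$. Since $a_{53},a_{13}\ge1$, the left sides of (E5), (E6) are at least $h$, so some term on the right is not $o(M)$; this forces $\lambda_5\ne0$ and $r$ comparable to $M$ in (E5), and $\mu_1\ne0$ and $q$ comparable to $M$ in (E6). Now (E1), (E2) show that $a_{52}$ and $a_{14}$ are bounded, so constant on a subsequence. *Exactly*, $a_{52}q>\lambda_5r$ and $a_{14}r>\mu_1q$, because of the positive terms $2t$ and $2p$; multiplying, $a_{52}a_{14}>\lambda_5\mu_1$. *Asymptotically*, $a_{52}q/r\to\lambda_5$ and $a_{14}r/q\to\mu_1$, because $t$ and $p$ are $o(M)$; multiplying, the constant $a_{52}a_{14}$ equals $\lambda_5\mu_1$. This is a contradiction.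 $\square$

## 11. Pentagons: the three degenerations of the cross-ratios

In each case we derive a contradiction from Lemma 10, in the first two together with Lemma 3.

**Case $Z=\{1,4\}$.** Here $\sigma,\tau\to0$, and $h=o(M)$ by Lemma 10. Let $T\subset\{p,q,r,t\}$ be the set of those comparable to $M$; it is non-empty because $h=o(M)$. Equations (E1)–(E4) have $q,r,t,p$ on their left sides and right sides $O(M)$, so for the members of $T$ the left coefficients are bounded positive integers, constant on a subsequence. Apply Lemma 3, putting into $e$ the term $2h$, all terms with a factor $\sigma$ or $\tau$, and all terms with quantities outside $T$. We check who can lie in $R$.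

- The rows of $t$ (E3) and of $p$ (E4) have $e\ge2h>0$. So $t,p\notin R$.
- The row of $q$ (E1) contains $2t$. If $t\in T$, then $q\in R$ would force $t\in R$; if $t\notin T$, then $e\ge2t>0$. So $q\notin R$.
- The row of $r$ (E2) contains $2p$. In the same way $r\notin R$.

So $R=\emptyset$, a contradiction.

**Case $Z=\{4\}$.** Here $\tau\to0$, but $\sigma$ has a positive limit, since $U_1$ and $1-U_1=U_5U_2$ do. The term $\lambda_3\sigma q$ can no longer be neglected, and (E1)–(E4) are not enough. We change variables so that two applications of Lemma 10 are available. Put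
$$B=(12),\quad D=(14),\quad E=(15),\quad f=\frac{(14)}{(34)},\quad B'=\frac{(23)(14)}{(34)},\quad h'=\frac{(13)(14)}{(34)} .$$
From the formulas for $\sigma$ and $1+\tau=\frac{(14)(35)}{(15)(34)}$,
$$fp=h',\quad fq=B'=\frac{1+\tau}{\sigma}B,\quad fr=D,\quad ft=(1+\tau)E,\quad fh=(1+\tau)(13).$$
Let $M'=\max\{B,B',D,E,(13),h'\}$. Since $(1+\tau)/\sigma$ has a positive finite limit and $\tau\to0$, $M'$ is comparable to $fM$.

*First small quantity.* Lemma 10 gives $h=o(M)$, so $(13)=fh/(1+\tau)=o(M')$.

*Second small quantity.* Apply Lemma 10 after the rotation in which the new label $n$ is the old label $n+3$. The new $U_2,U_3,U_5$ are the old $U_5,U_1,U_3$, which have positive limits; (9) is invariant under rotation. The new $p,q,r,t$ are the old $(14),(15),(12),(13)$, and the new $h$ is $(14)(13)/(34)=h'$. So $h'=o\bigl(\max\{D,E,B,(13),h'\}\bigr)$, hence $h'=o(M')$.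

*Four equations.* Take (12) for $i=4$, (11) for $i=3$, and (E2), (E1) multiplied by $f$:
$$\begin{aligned}
a_{42}\,B&=2D+\lambda_4(13)+\mu_4E,\\
a_{35}\,E&=2(13)+\lambda_3B+\mu_3D,\\
a_{14}\,D&=2h'+\lambda_1(1+\tau)E+\mu_1B',\\
a_{52}\,B'&=2(1+\tau)E+\lambda_5D+\mu_5h' .
\end{aligned}$$
Let $T$ be the set of those of $B,B',D,E$ comparable to $M'$; it is non-empty because $(13)$ and $h'$ are $o(M')$. For members of $T$ the left coefficients are bounded positive integers, constant on a subsequence. Apply Lemma 3, putting into $e$ the terms with $(13)$, with $h'$, with a factor $\tau$, and with quantities outside $T$.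

- The row of $E$ has $e\ge2(13)>0$, the row of $D$ has $e\ge2h'>0$, and the row of $B'$ has $e\ge2\tau E>0$. So $E,D,B'\notin R$.
- The row of $B$ contains $2D$. If $D\in T$, then $B\in R$ would force $D\in R$; if $D\notin T$, then $e\ge2D>0$. So $B\notin R$.

So $R=\emptyset$, a contradiction.

**Case $Z=\emptyset$.** Write $x\asymp y$ if $x/y$ lies between positive constants. All $U_i$, and by (13) all $1-U_i=U_{i-1}U_{i+1}$, are bounded below by a positive constant. Any four indices are $i-1,i,i+1,i+2$ for some $i$. With $S=(i-1,i+1)(i,i+2)$, the three products of two brackets that use these four indices once each are $S$, $U_iS$ and $(1-U_i)S$. So all cross-ratios $\frac{(xy)(zu)}{(xz)(yu)}$ of distinct indices are bounded above and below.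

For each $i$ the quantity $\frac{(ix)(iy)}{(xy)}$, with $x,y\neq i$ distinct, does not depend on $x,y$ up to $\asymp$: replacing $y$ by $y'$ changes it by the factor $\frac{(iy')(xy)}{(iy)(xy')}$, a cross-ratio. Let $r_i>0$ be given by $r_i^2=\frac{(i-2,i)(i,i+2)}{(i-2,i+2)}$. For $l\ne m$ and a third index $x$, $r_l^2r_m^2\asymp\frac{(lm)(lx)}{(mx)}\cdot\frac{(lm)(mx)}{(lx)}=(lm)^2$, so $(lm)\asymp r_lr_m$.

After a rotation and passing to a subsequence, $r_3\ge r_i$ for all $i$. Then
$$h=\frac{(13)(35)}{(15)}\asymp r_3^2,\qquad p,q,r,t\ \text{ are of the form } (3i)\asymp r_3r_i\le r_3^2 .$$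
So $h$ is comparable to $M$, while $U_2,U_3,U_5$ have positive limits. This contradicts Lemma 10.

All three cases are impossible. So for $k=5$ only finitely many matrices $A$ occur, and by Lemma 2 only finitely many classes $[\rho]$. This proves part 2 of Theorem 1 for $k=5$. For the last sentence of the theorem: part 2 gives finiteness for all $k$-gons with $k\le5$, and for each $k\ge6$ the $k$-gon with all angles $\pi/3$ has infinitely many integral representations by part 3. $\square$
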